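# How much Bernoulli percolation fits under the Ising plus state

## 1. A guess read off from the line and the 3-regular tree

Throughout, $G=(V,E)$ is an infinite, connected, locally finite, vertex-transitive simple graph of degree $D$. Take the ferromagnetic Ising model on $G$ in its plus state, and call a plus spin $1$ and a minus spin $0$. How dense an independent percolation can be placed underneath it? And how does that density change when the temperature goes down?

The answer that one would first guess is this. Lowering the temperature makes minus spins stick together, and large all-minus regions are what an independent process cannot tolerate; so the density should go down. There is one competing effect: if the graph has large boundaries, the plus spins at infinity push inwards once there is a phase transition, and the density should then go up. So the guess reads: *on amenable graphs the density decreases for all $\beta$; on nonamenable graphs it increases beyond the critical point.* Let us make the words precise and test the guess on two graphs where everything can be computed.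

**Definition 1 (domination).** A $\{0,1\}$-valued process $X=(X_v)_{v\in V}$ *stochastically dominates* $Y$, written $X\ge_{st}Y$, if $\mathbb E f(X)\ge\mathbb E f(Y)$ for every bounded increasing $f$ on $\{0,1\}^V$. Let $\nu_p$ be the i.i.d. measure of density $p$, and
$$p(X):=\sup\{p\in[0,1]:X\ge_{st}\nu_p\}.$$

High density does not mean large $p(X)$. If all $X_v$ equal one and the same fair coin, the density is $\tfrac12$, but $p(X)=0$, by the following lemma with $|K|\to\infty$.

**Lemma 2 (void probabilities).** If $X\ge_{st}\nu_p$, then $\mathbb P(X=0\text{ on }K)\le(1-p)^{|K|}$ for every finite $K\subset V$.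

*Proof.* The indicator of $\{x=0\text{ on }K\}$ is decreasing, and its $\nu_p$-probability is $(1-p)^{|K|}$. $\square$

**Lemma 3 (revealing one by one).** Let $X$ be indexed by a countable set enumerated as $v_1,v_2,\dots$, and suppose that $\mathbb P(X_{v_n}=1\mid X_{v_1},\dots,X_{v_{n-1}})\ge q$ almost surely for every $n$. Then $X\ge_{st}\nu_q$.

*Proof.* Let $U_1,U_2,\dots$ be independent and uniform on $[0,1]$. Build $X$ recursively by letting $X_{v_n}=1$ if and only if $U_n$ is at most the conditional probability above. This has the law of $X$, and $X_{v_n}\ge\mathbf 1\{U_n\le q\}$, where the right side is i.i.d. of density $q$. $\square$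

**Definition 4 (amenability).** For finite $K\subset V$ let $\partial K$ be the set of vertices outside $K$ adjacent to $K$, and $\partial_EK$ the set of edges between $K$ and $V\setminus K$. The graph is *amenable* if $\inf|\partial K|/|K|=0$ over finite nonempty $K$, and nonamenable otherwise. Put $\Phi:=\inf_K|\partial_EK|/|K|$. Since $|\partial K|\le|\partial_EK|\le D|\partial K|$, amenability is the same as $\Phi=0$.

On $\mathbb Z$, an interval of $n$ points has $|\partial K|/|K|=2/n$, so $\mathbb Z$ is amenable. On the 3-regular tree $\mathbb T_3$ the edges inside $K$ form a forest, so $|E(K)|\le|K|-1$ and $|\partial_EK|=3|K|-2|E(K)|\ge|K|+2$, with equality for connected $K$. Hence $\Phi(\mathbb T_3)=1$.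

**The Ising model.** Configurations $\sigma\in\{-1,1\}^F$ on a finite $F$ have weight $\exp(\beta\sum\sigma_i\sigma_j)$, the sum running over edges that meet $F$, with spins outside $F$ all $+1$ (plus boundary condition) or all $-1$ (minus). The weak limits as $F\uparrow V$ are $\mu^+_\beta$ and $\mu^-_\beta$, viewed on $\{0,1\}^V$ through $x_i=(1+\sigma_i)/2$, and $\beta_c:=\inf\{\beta\ge0:\mu^+_\beta\ne\mu^-_\beta\}$, with $\inf\emptyset=\infty$.

**Proposition 5 (line and tree).** On $\mathbb Z$, $\beta_c=\infty$ and $p(\mu^+_\beta)=1/(1+e^{2\beta})$ for all $\beta\ge0$. On $\mathbb T_3$, $\tanh\beta_c=\frac12$; $p(\mu^+_\beta)=1/(1+e^{2\beta})$ for $\beta\le\beta_c$; and for $\beta>\beta_c$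
$$p(\mu_\beta^+)=\frac{(1+m)^3}{4(1+m^2)},\qquad m=\sqrt{2\tanh\beta-1},$$
which is strictly increasing in $\beta$, from $\frac14$ to $1$.

*Proof.* Treat both as trees in which every vertex other than the root $o$ has $b$ children and the root has $b+1$; here $b=1$ or $b=2$. Let $t=\tanh\beta$. Put plus spins outside the ball of radius $n$ about $o$ and sum out the spins from the outside in. If the total influence on a vertex of everything below it is a factor proportional to $e^{h'\sigma'}$, then summing over $\sigma'$ gives its parent the factor $\sum_{\sigma'}e^{\beta\sigma\sigma'+h'\sigma'}=2\cosh(h'+\beta\sigma)$, which is proportional to $e^{u\sigma}$ with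
$$\tanh u=\frac{\cosh(h'+\beta)-\cosh(h'-\beta)}{\cosh(h'+\beta)+\cosh(h'-\beta)}=\tanh\beta\,\tanh h'.$$
So the field from below at depth $k\ge 1$ is obtained by starting from $b\beta$ at depth $n$ and iterating $\varphi(h)=b\operatorname{artanh}(t\tanh h)$. The map $\varphi$ is continuous and increasing, and $\varphi\le b\beta$, so the iterates decrease to the largest fixed point $h\ge0$ of $\varphi$. In the limit, $\mu_\beta^+$ is revealed outwards from the root as follows: the root feels the field $\frac{b+1}bh$, and a child whose parent has spin $\sigma$ is plus with probability $1/(1+e^{-2(h+\beta\sigma)})$, independently of all else revealed.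

Let $q=1/(1+e^{2(\beta-h)})$ be the probability of a plus below a minus. A plus below a plus, and a plus at the root, are at least as likely, since $\frac{b+1}bh\ge h-\beta$. Lemma 3 gives $p(\mu^+_\beta)\ge q$. If $K$ consists of the first $n$ vertices revealed (in an order where parents precede children), then $\mu^+_\beta(x=0\text{ on }K)=\mu^+_\beta(x_o=0)(1-q)^{n-1}$, and Lemma 2 with $n\to\infty$ gives $1-p\ge1-q$ whenever $\mu^+_\beta\ge_{st}\nu_p$. So $p(\mu_\beta^+)=q$.

If $h=0$, this law is invariant under the spin flip, so $\mu^+_\beta=\mu^-_\beta$; if $h>0$, the root has positive mean spin, so $\mu^+_\beta\ne\mu^-_\beta$. For $b=1$ the fixed-point equation is $\tanh h=t\tanh h$, so $h=0$ because $t<1$. For $b=2$, put $m=\tanh(h/2)$; the equation becomes $m=2tm/(1+m^2)$, so $m=0$ or $m^2=2t-1$. Hence $h>0$ exactly when $t>\frac12$. In that case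
$$e^{2(\beta-h)}=\frac{1+t}{1-t}\Big(\frac{1-m}{1+m}\Big)^2=\frac{3+m^2}{1-m^2}\Big(\frac{1-m}{1+m}\Big)^2=\frac{(3+m^2)(1-m)}{(1+m)^3},$$
and adding $(1+m)^3$ to $(3+m^2)(1-m)$ gives $4+4m^2$, which is the formula. The logarithm of the last fraction has derivative $\frac{2m}{3+m^2}-\frac1{1-m}-\frac3{1+m}<0$ on $[0,1)$, because $\frac{2m}{3+m^2}<1\le\frac1{1-m}$. So $q$ is strictly increasing in $m$, hence in $\beta$. $\square$

Both graphs agree with the guess. So do the results of Liggett and Steif: on $\mathbb Z^d$ the map $\beta\mapsto p(\mu^+_\beta)$ is strictly decreasing on $[0,\infty)$, and on the regular tree $\mathbb T_d$, $d\ge3$, it is increasing on $(\beta_c,\infty)$. Gourab Ray and Yinon Spinka ("Characterizations of amenability through stochastic domination and finitary codings", arXiv:2304.13784, 2023) ask whether this holds in general, as two questions: is $p(\mu_\beta^+)$ non-decreasing on $(\beta_c,\infty)$ for every nonamenable transitive $G$, and is it non-increasing on $[0,\infty)$ for every amenable one?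

## 2. The product $\mathbb T_3\,\square\,K_N$ and the pressure formula

The guess is half right. For graphs $H$ and $K_N$ (complete graph on $[N]=\{1,\dots,N\}$), the product $H\square K_N$ has vertices $(u,k)$; the vertex $(u,k)$ is joined to $(u,l)$ for $l\ne k$ and to $(v,k)$ for $uv\in E(H)$. For example, $\mathbb Z\square K_2$ is the infinite ladder.

**Theorem 6.** Let $N\ge10^{12}$ and $G=\mathbb T_3\square K_N$, a nonamenable transitive graph. Let $\beta_1=10/N$ and $\beta_2=24/N$. Then $\beta_c<\beta_1<\beta_2$ and $p(\mu^+_{\beta_2})<p(\mu^+_{\beta_1})$.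

**Theorem 7.** On every infinite connected amenable transitive graph, $\beta\mapsto p(\mu_\beta^+)$ is strictly decreasing on $[0,\infty)$, and
$$p(\mu_\beta^+)=1-e^{D\beta/2-P(\beta)},\qquad P(\beta)=\lim_{n\to\infty}\frac1{|F_n|}\log Z^{\rm Ising}_{F_n},$$
where $Z^{\rm Ising}_F=\sum_\sigma\exp(\beta\sum_{ij\in E(F)}\sigma_i\sigma_j)$ and $(F_n)$ is any Følner sequence, that is, finite nonempty sets with $|\partial F_n|/|F_n|\to0$.

So the first question has the answer no and the second the answer yes. On $\mathbb Z$, $Z^{\rm Ising}$ of an interval of $n$ points is $2(2\cosh\beta)^{n-1}$, so $P=\log(2\cosh\beta)$ and the formula gives $1-e^\beta/(2\cosh\beta)=1/(1+e^{2\beta})$, as in Proposition 5. Sections 8 to 10 contain stronger statements: all Gibbs states on an amenable graph have the same $p$; low-temperature asymptotics on every transitive graph; a characterization of amenability; and non-monotonicity on $H\square K_N$ for every nonamenable transitive $H$ and large $N$.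

## 3. Lattice-gas coordinates and their monotonicity

It pays to separate the interaction from the field. For finite $F\subset V$, $J\ge0$ and $a=(a_i)_{i\in F}$, let $E(F)$ be the set of edges inside $F$ and
$$\pi_{F,J,a}(x)=Z_{F,J,a}^{-1}\exp\Big(J\sum_{ij\in E(F)}x_ix_j+\sum_{i\in F}a_ix_i\Big),\qquad x\in\{0,1\}^F .$$
A number $a$ in the index means a constant field. This is boundary condition $0$. Let $b_i=b_i(F)$ be the number of neighbors of $i$ outside $F$, let $\pi^+_{F,J,a}$ be the measure with fields $a_i+Jb_i$ (boundary condition $1$), and $Z^+_{F,J,a}$ its partition function. We drop the indices $J,a$ when they are fixed. Since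
$$\sigma_i\sigma_j=4x_ix_j-2x_i-2x_j+1,\tag{1}$$
the Ising measure on $F$ with minus boundary condition is $\pi_{F,4\beta,-2D\beta}$, and with plus boundary condition it is $\pi^+_{F,4\beta,-2D\beta}$: every vertex lies on $D$ edges, each contributing $-2\beta x_i$, and each edge to an outside plus contributes $4\beta x_i$ more.

The following standard facts are used constantly.

**(F1) Positive association.** For all $x,y$ we have $x_ix_j+y_iy_j\le(x\vee y)_i(x\vee y)_j+(x\wedge y)_i(x\wedge y)_j$: if one term on the left is $1$, so is the first on the right, and if both are, so are both on the right. As $J\ge0$, the logarithm of the weight is supermodular, and by the FKG theorem increasing functions are positively correlated under $\pi_{F,J,a}$. Conditioning on $x=0$ on $A$ gives $\pi_{F\setminus A,J,a}$, and conditioning on $x=1$ on $A$ gives the same kind of measure on $F\setminus A$ with $J$ added to the field for each neighbor in $A$. So conditioned measures are positively associated too. Conditioning on $x=1$ on $A$ raises the law of the rest stochastically; conditioning on $x=0$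 lowers it.

**(F2) Monotonicity in the field.** $\partial_{a_i}\pi(f)=\mathrm{Cov}_\pi(f,x_i)\ge0$ for increasing $f$. So $\pi_{F,J,a}$ is stochastically increasing in $a$, and so is $\pi_{F,J,a}(\cdot\mid x_i=1)$, being of the same form on $F\setminus\{i\}$.

**(F3) Monotonicity in the volume.** Let $F\subset F'$. Then $\pi_F$ is $\pi_{F'}$ conditioned on $x=0$ on $F'\setminus F$, so $\pi_F\le_{st}\pi_{F'}|_F$; likewise, $\pi^+_F\ge_{st}\pi^+_{F'}|_F$. For $i\in F$ the same argument gives $\pi_F(\cdot\mid x_i=1)\le_{st}\pi_{F'}(\cdot\mid x_i=1)|_F$.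

**(F4) Infinite volume.** For constant $a$, (F3) shows that $\pi_F(f)$ increases and $\pi_F^+(f)$ decreases in $F$ for increasing $f$ of finitely many coordinates. So the limits $\mu^-_{J,a}$ and $\mu^+_{J,a}$ as $F\uparrow V$ exist, do not depend on the exhaustion, are automorphism invariant, and satisfy $\pi_F\le_{st}\mu^-|_F$ and $\mu^+|_F\le_{st}\pi_F^+$. Moreover $\mu_\beta^\pm=\mu^\pm_{4\beta,-2D\beta}$. By (F2), $\mu^\pm_{J,a}$ are stochastically increasing in $a$.

**(F5) Finitely many coordinates suffice.** If $\mathbb Ef(X)\ge\mathbb Ef(Y)$ for increasing $f$ of finitely many coordinates, then for each finite $\Lambda$ Strassen's theorem gives a coupling with $X\ge Y$ on $\Lambda$. Couplings of two given laws on $\{0,1\}^V$ form a compact set, and a limit point as $\Lambda\uparrow V$ has $X\ge Y$ everywhere. So $X\ge_{st}Y$. As $\nu_p(f)$ is continuous and non-decreasing in $p$ for such $f$, $\{p:X\ge_{st}\nu_p\}=[0,p(X)]$ is closed.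

We write $B(i,R)$ for the ball of radius $R$ about $i$ and fix a vertex $o$.

## 4. Cliques that hide the boundary: the graph $\mathbb T_3\square K_N$

Where could the guess break on a nonamenable graph? The push from infinity must reach every vertex. Replace each vertex of $\mathbb T_3$ by a clique of $N$ vertices. At $\beta=c/N$ a vertex sees about $N$ clique neighbors and only three others. If $c$ is large but fixed, the clique is ordered by itself, and two neighboring cliques are tied together by $N$ parallel edges, so the plus phase propagates along the tree and $\beta>\beta_c$. But making one whole clique minus costs only $3N$ boundary edges, a factor $e^{-6c}$, which spread over $N$ vertices is nothing. So on the scale $\beta=c/N$ the boundary should be invisible to $p$, which should keep decreasing in $c$. Three lemmas make this rigorous. In them, $H$ is an infinite connected nonamenable transitive graph of degree $r$ and $G=H\square K_N$, of degree $D=N-1+r$.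

The graph $G$ is infinite, connected and transitive. It is nonamenable: a finite $K$ splits into slices $K_k=\{u:(u,k)\in K\}$, and
$$|\partial_EK|\ge\sum_k|\partial^H_EK_k|\ge\Phi(H)\sum_k|K_k|=\Phi(H)|K|,\qquad\Phi(H)>0 .$$

**Lemma 8.** On any $D$-regular graph, $p(\mu^+_\beta)\ge1/(1+e^{2\beta D})$.

*Proof.* In finite volume, given all other spins, a vertex is plus with probability at least $e^{-\beta D}/(e^{\beta D}+e^{-\beta D})=1/(1+e^{2\beta D})$. The same bound holds after averaging over spins not yet revealed, so Lemma 3 gives domination in finite volume. Pass to the limit with (F5). $\square$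

**Lemma 9.** On $G=H\square K_N$, $\ p(\mu_\beta^+)\le\dfrac{\log2}N+2\beta r+e^{-\beta N}$.

*Proof.* Let $Q=\{u\}\times[N]$ be one clique and let $\mu^+_\beta\ge_{st}\nu_p$. By Lemma 2 and (F4), $(1-p)^N\ge\mu_\beta^+(\sigma\equiv-1\text{ on }Q)\ge\pi_Q^+(\sigma\equiv-1)$, since the event is decreasing. Under $\pi_Q^+$, a configuration with $k$ minuses has $k(N-k)$ disagreeing edges inside $Q$ and $rk$ disagreeing edges to the outside, hence weight $e^{-2\beta k(N-k)-2\beta rk}$ relative to all plus. For all minus this is $e^{-2\beta rN}$. For the normalization, drop $e^{-2\beta rk}\le1$, use the symmetry $k\leftrightarrow N-k$, and use $N-k\ge N/2$ for $k\le N/2$: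
$$\sum_k\binom Nke^{-2\beta k(N-k)-2\beta rk}\le2\sum_{k\le N/2}\binom Nke^{-\beta Nk}\le2(1+e^{-\beta N})^N.$$
Therefore
$$1-p\ge\frac{2^{-1/N}e^{-2\beta r}}{1+e^{-\beta N}}\ge\exp\Big(-\frac{\log2}N-2\beta r-e^{-\beta N}\Big),$$
and $1-e^{-y}\le y$ finishes the proof. $\square$

**Lemma 10.** Let $\lambda\ge8$, $N>\lambda$, $\varepsilon_N=e^{-N(3\lambda/16-\log2)}$ and $s=\min(1-\varepsilon_N,1-e^{-\lambda/2})$. If independent site-bond percolation on $H$, with all vertices and edges open with probability $s$, has an infinite cluster with positive probability, then $\beta_c(G)\le\operatorname{artanh}(\lambda/N)$.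

*Proof.* **Step 1: reduce to Bernoulli bond percolation.** We show that if bond percolation with edge density $\tanh\beta$ has infinite clusters on $G$, then $\mu^+_\beta\ne\mu^-_\beta$. Let $F$ be finite and merge all vertices outside $F$ into one vertex $\partial$ of spin $+1$, keeping all edges that meet $F$. Let $p=1-e^{-2\beta}$, and give a pair $(\sigma,\omega)$, where $\omega_e\in\{0,1\}$, the weight
$$\prod_{e=ij}\big[(1-p)(1-\omega_e)+p\,\omega_e\mathbf 1\{\sigma_i=\sigma_j\}\big].$$
Summing over $\omega$ gives $\prod_e e^{\beta(\sigma_i\sigma_j-1)}$, the plus Ising model. This is the Edwards–Sokal coupling. Summing over $\sigma$ gives the wired FK weight $\prod_ep^{\omega_e}(1-p)^{1-\omega_e}\,2^{k(\omega)}$, with $k(\omega)$ the number of clusters not containing $\partial$. Given $\omega$, the cluster of $\partial$ is plus and the others have independent fair signs. So the mean spin at $o$ is the FK probability that $o$ is connected to $\partial$. Given all other edges, an edge is open with probability $p$ if its ends are already connected, and otherwise with probability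
$$\frac p{p+2(1-p)}=\frac{1-e^{-2\beta}}{1+e^{-2\beta}}=\tanh\beta\le p.$$
By Lemma 3 (applied to edges), the FK measure dominates bond percolation of density $\tanh\beta$ (see Aizenman–Chayes–Chayes–Newman 1988; Grimmett, *The Random-Cluster Model*, 2006). An infinite open path from $o$ leaves $F$, so the mean spin at $o$ in $F$ is at least the percolation probability that $o$ lies in an infinite cluster. If that is positive, the mean spin of $\mu^+_\beta$ is positive, while by symmetry that of $\mu_\beta^-$ is its negative. Hence $\mu^+_\beta\ne\mu^-_\beta$ and $\beta\ge\beta_c$. From now on $\tanh\beta=\lambda/N$.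

**Step 2: most cliques have a giant component.** Call $u\in V(H)$ *good* if the open edges inside the clique over $u$ have a component with more than $3N/4$ vertices, and let $A_u\subset[N]$ be the set of its labels. If $u$ is not good, there is a set $S$ of labels with $N/4\le|S|\le3N/4$ and no open edge between $S$ and its complement in the clique. Indeed, either some component has size in $[N/4,3N/4]$, and is taken as $S$; or all components have fewer than $N/4$ vertices, and we unite components until the size first reaches $N/4$, when it is still below $N/2$. There are at most $2^N$ sets $S$, each with $|S|(N-|S|)\ge3N^2/16$ edges to close, so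
$$\mathbb P(u\text{ not good})\le2^N\Big(1-\frac\lambda N\Big)^{3N^2/16}\le e^{N\log2-3\lambda N/16}=\varepsilon_N .$$

**Step 3: neighboring giant components are linked.** If $uv\in E(H)$ and $u,v$ are good, then $|A_u\cap A_v|>N/2$. Given all clique configurations, some edge $(u,k)(v,k)$ with $k\in A_u\cap A_v$ is open with probability at least $1-(1-\lambda/N)^{N/2}\ge1-e^{-\lambda/2}$, independently for different $uv$, as these events use disjoint sets of edges. Goodness is independent for different $u$. So good vertices and linked edges dominate site-bond percolation of parameter $s$ on $H$, and an infinite cluster there gives an infinite open cluster in $G$. By transitivity, $o$ then lies in an infinite cluster with positive probability, and Step 1 applies. $\square$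

*Proof of Theorem 6.* The first task is to place $\beta_1$ above $\beta_c$. Take $\lambda=8$ and $H=\mathbb T_3$. Then $\varepsilon_N=e^{-N(3/2-\log2)}\le e^{-4}$, so $s=1-e^{-4}>0.98$. Site-bond percolation on $\mathbb T_3$ started from an open vertex contains a Galton–Watson tree with offspring law $\mathrm{Bin}(2,s^2)$, and $2s^2>1$, so it survives with positive probability. From $\operatorname{artanh}y=\sum_{k\ge0}y^{2k+1}/(2k+1)\le y/(1-y^2)$ and Lemma 10,
$$\beta_c\le\operatorname{artanh}(8/N)\le\frac{8/N}{1-64/N^2}<\frac{10}N=\beta_1 .$$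
The second task is to compare the two values of $p$. Here $D=N+2$, and Lemma 8 gives
$$p(\mu^+_{\beta_1})\ge\frac1{1+e^{20+40/N}}\ge\frac1{1+e^{21}}>7\cdot10^{-10}.$$
Lemma 9 with $r=3$ gives
$$p(\mu^+_{\beta_2})\le\frac{\log2+144}N+e^{-24}<1.45\cdot10^{-10}+0.4\cdot10^{-10}<2\cdot10^{-10}.\qquad\square$$

## 5. What void probabilities and one-site revealing give on amenable graphs

Now let $G$ be amenable with Følner sequence $(F_n)$. By Lemma 2 and (F4), $\mu_{J,a}^+\ge_{st}\nu_p$ implies
$$(1-p)^{|F_n|}\ge\mu^+_{J,a}(x=0\text{ on }F_n)\ge\pi^+_{F_n,J,a}(x\equiv0)=1/Z^+_{F_n,J,a}.$$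
So $-\log(1-p)$ is at most the limiting free energy per vertex. To prove Theorem 7 one would like to show that this bound is attained.

The first thing to try is to reveal vertices one at a time, as in Lemma 8. It conditions on the worst surroundings, all $D$ neighbors minus, and gives $1/(1+e^{2\beta D})$. On $\mathbb Z$ this is $1/(1+e^{4\beta})$, strictly below the true value $1/(1+e^{2\beta})$ for every $\beta>0$. On $\mathbb Z$ the remedy was to reveal from left to right, so that only half of the neighbors are known when a vertex is revealed; but that used the Markov property on a line. We need a substitute for "half of the neighbors" which works on any graph. It comes from turning on the interaction continuously and sharing each edge between its two ends.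

## 6. Trading interaction for field

Start at $J=0$ with a product measure. Increase $J$, which pushes the measure up, and lower the fields, which pushes it down. The next lemma says how fast the fields may be lowered so that the measure still increases stochastically.

**Lemma 11.** Let $F$ be finite. For adjacent $i,j\in F$ let $\theta_{ij},\theta_{ji}\in[0,1]$ with $\theta_{ij}+\theta_{ji}=1$. Let $a_i:[0,J^*]\to\mathbb R$ be $C^1$ with
$$a_i'(J)+\sum_{j\in F,\,j\sim i}\theta_{ij}\,\pi_{F,J,a(J)}(x_j=1\mid x_i=1)\ge0\qquad(i\in F,\ 0\le J\le J^*).\tag{2}$$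
Then $J\mapsto\pi_{F,J,a(J)}(f)$ is non-decreasing for every increasing $f$. In particular, $\pi_{F,J^*,a(J^*)}$ dominates the product measure with densities $e^{a_i(0)}/(1+e^{a_i(0)})$.

*Proof.* Write $\pi=\pi_{F,J,a(J)}$. Differentiating,
$$\frac d{dJ}\pi(f)=\sum_{ij\in E(F)}\mathrm{Cov}_\pi(f,x_ix_j)+\sum_{i\in F}a_i'\,\mathrm{Cov}_\pi(f,x_i).$$
The purpose of the next lines is to bound edge covariances by vertex covariances. We have
$$\mathrm{Cov}_\pi(f,x_ix_j)=\pi(x_ix_j=1)\big[\pi(f\mid x_i=x_j=1)-\pi(f)\big].$$
Since $\pi(\cdot\mid x_i=1)$ is positively associated, $\pi(f\mid x_i=x_j=1)\ge\pi(f\mid x_i=1)$; similarly with $i,j$ exchanged. Take the average of these two bounds with weights $\theta_{ij}$ and $\theta_{ji}$: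
$$\mathrm{Cov}_\pi(f,x_ix_j)\ge\pi(x_ix_j=1)\big[\theta_{ij}(\pi(f\mid x_i=1)-\pi(f))+\theta_{ji}(\pi(f\mid x_j=1)-\pi(f))\big].$$
Now $\pi(x_ix_j=1)=\pi(x_j=1\mid x_i=1)\,\pi(x_i=1)$ and $\pi(x_i=1)(\pi(f\mid x_i=1)-\pi(f))=\mathrm{Cov}_\pi(f,x_i)$. So the right side equals
$$\theta_{ij}\,\pi(x_j=1\mid x_i=1)\,\mathrm{Cov}_\pi(f,x_i)+\theta_{ji}\,\pi(x_i=1\mid x_j=1)\,\mathrm{Cov}_\pi(f,x_j).$$
Summing over edges and collecting the terms with $\mathrm{Cov}_\pi(f,x_i)$,
$$\frac d{dJ}\pi(f)\ge\sum_{i\in F}\mathrm{Cov}_\pi(f,x_i)\Big[a_i'+\sum_{j\in F,\,j\sim i}\theta_{ij}\,\pi(x_j=1\mid x_i=1)\Big]\ge0,$$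
because $\mathrm{Cov}_\pi(f,x_i)\ge0$. At $J=0$ the measure is the stated product measure. $\square$

The choice $\theta\equiv\frac12$ is the promised "half of the neighbors".

## 7. Level curves of the pressure

Let $G$ be amenable and fix a Følner sequence $(F_n)$. If $i\in F_n$ and $B(i,R)\not\subset F_n$, a path of length at most $R$ from $i$ leaves $F_n$, and its first vertex outside lies in $\partial F_n$. So all but $|B(o,R)|\,|\partial F_n|=o(|F_n|)$ vertices of $F_n$ are *$R$-deep*, meaning $B(i,R)\subset F_n$.

For constant fields let $\Psi_n(J,a)=|F_n|^{-1}\log Z_{F_n,J,a}$. These functions are convex, $\Psi_n(0,0)=\log2$, $|\partial_J\Psi_n|\le D/2$ and $|\partial_a\Psi_n|\le1$. So, along a subsequence, $\Psi_n\to\Psi$ locally uniformly on $[0,\infty)\times\mathbb R$, with $\Psi$ convex and continuous. Fix such a subsequence. Since $k$ vertices span between $0$ and $kD/2$ edges,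
$$\log(1+e^a)\le\Psi(J,a)\le\log(1+e^{a+JD/2}).\tag{3}$$
Also $0\le\log Z^+_{F_n}-\log Z_{F_n}\le J|\partial_EF_n|\le JD|\partial F_n|=o(|F_n|)$.

**Theorem 12.** Let $G$ be infinite, connected, transitive and amenable. For all $J\ge0$ and $a\in\mathbb R$,
$$p(\mu^+_{J,a})=1-e^{-\Psi(J,a)}.$$
Moreover $|F_n|^{-1}\log Z_{F_n,J,a}\to\Psi(J,a)$ along every Følner sequence, and $\Psi$ does not depend on any choice.

Here is the natural plan and its obstacle. We will see that along a level curve $a=\alpha(J)$ of $\Psi$ one has $\alpha'=-c^-$ with $c^-=\frac12\sum_{j\sim o}\mu^-_{J,\alpha(J)}(x_j=1\mid x_o=1)$. This is exactly (2) with $\theta\equiv\frac12$ and equality, but with the infinite-volume state in place of $\pi_F$. If we use the constant field $\alpha(J)$ on a finite $F$, then (2) fails: by (F3), $\pi_F(x_j=1\mid x_i=1)\le\mu^-(x_j=1\mid x_i=1)$, and for a vertex $i$ with a neighbor outside $F$ the sum in (2) even lacks a positive term, so it is strictly less than $c^-$. The way past this is to descend a little more slowly: use the speed $c_R\le c^-$ computed in a ball of radius $R$,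 which is available at every vertex at distance more than $R$ from the complement of $F$; leave the field near the boundary untouched; and let $R\to\infty$ only after the volume has gone to infinity. The function $c^-$ need not be continuous, so the limit of the curves satisfies only a differential inequality; monotonicity in $a$ turns this inequality into the comparison we need.

*Proof of Theorem 12.*

**Step 1: subgradients of $\Psi$ are local quantities of $\mu^-$.** Let $\rho^-=\mu^-_{J,a}(x_o=1)$ and $e^-=\frac12\sum_{j\sim o}\mu^-_{J,a}(x_ox_j=1)$. We show that, for all $J'\ge0$ and $a'\in\mathbb R$,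
$$\Psi(J',a')\ge\Psi(J,a)+e^-(J'-J)+\rho^-(a'-a).\tag{4}$$
Differentiating,
$$\nabla\Psi_n(J,a)=\frac1{|F_n|}\sum_{i\in F_n}\Big(\frac12\sum_{j\sim i,\,j\in F_n}\pi_{F_n}(x_ix_j=1),\ \pi_{F_n}(x_i=1)\Big).$$
For $R\ge1$ and $R$-deep $i$, (F3) and (F4) give $\pi_{B(i,R)}(x_ix_j=1)\le\pi_{F_n}(x_ix_j=1)\le\mu^-(x_ix_j=1)$, and the same for $x_i$. By transitivity the lower bounds, summed over $j\sim i$, do not depend on $i$; as $R\to\infty$ they converge to the upper ones. The vertices that are not deep contribute $o(1)$. So $\nabla\Psi_n(J,a)\to(e^-,\rho^-)$. Convexity of $\Psi_n$ gives (4) with $\Psi_n$ and $\nabla\Psi_n$; let $n\to\infty$.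

**Step 2: level curves and their slope.** By (F4), $\rho^-\ge\pi_{\{o\}}(x_o=1)=e^a/(1+e^a)>0$, so (4) with $J'=J$ shows that $\Psi(J,\cdot)$ is strictly increasing. Fix $L>0$. By (3), $\Psi(J,a)$ tends to $0$ as $a\to-\infty$ and to $\infty$ as $a\to\infty$, so there is a unique $\alpha(J)$ with $\Psi(J,\alpha(J))=L$. Put $p:=1-e^{-L}$. As $\Psi(0,a)=\log(1+e^a)$,
$$\alpha(0)=\log(e^L-1)=\log\frac p{1-p}.$$
The convex set $\{J\ge0,\Psi\le L\}$ equals $\{J\ge0,a\le\alpha(J)\}$, so $\alpha$ is concave. By (3), $\alpha(0)-JD/2\le\alpha(J)\le\alpha(0)$; so $\alpha$ is continuous at $0$ and, being concave and bounded above by $\alpha(0)$, non-increasing. A concave function is locally Lipschitz on $(0,\infty)$ and differentiable there outside a countable set, so $\alpha(J)-\alpha(J_0)=\int_{J_0}^J\alpha'$ for $0<J_0\le J$, and by continuity at $0$ and monotone convergence also for $J_0=0$.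

Apply (4) at $(J,\alpha(J))$ with $a'=\alpha(J')$: both values of $\Psi$ are $L$, so $0\ge e^-(J'-J)+\rho^-(\alpha(J')-\alpha(J))$. If $\alpha$ is differentiable at $J>0$, divide by $J'-J$ and let $J'\to J$ from both sides:
$$\alpha'(J)=-c^-(J,\alpha(J)),\qquad c^-(J,a):=\frac{e^-}{\rho^-}=\frac12\sum_{j\sim o}\mu^-_{J,a}(x_j=1\mid x_o=1).\tag{5}$$

**Step 3: slower curves, which converge below $\alpha$.** For $R\ge1$ let
$$c_R(J,a)=\frac12\sum_{j\sim o}\pi_{B(o,R),J,a}(x_j=1\mid x_o=1)\in[0,D/2].$$
It is smooth; for $J\ge0$ it is non-decreasing in $a$ by (F2) and in $R$ by (F3), and $c_R\uparrow c^-$ pointwise by (F4). Hence $c^-$ is non-decreasing in $a$. Let $a_R$ solve $a_R'(J)=-c_R(J,a_R(J))$, $a_R(0)=\alpha(0)$, on $[0,\infty)$; the solution exists and is unique since $c_R$ is smooth and bounded.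

First, $a_{R+1}\le a_R$. Otherwise $a_{R+1}(J_1)>a_R(J_1)$ for some $J_1$; let $J_0<J_1$ be the last earlier point where the two agree. On $(J_0,J_1]$ we have $a_{R+1}>a_R$, so $c_{R+1}(s,a_{R+1})\ge c_R(s,a_{R+1})\ge c_R(s,a_R)$ and $a_{R+1}'\le a_R'$ there, which contradicts equality at $J_0$. As $a_R(J)\ge\alpha(0)-JD/2$, the curves decrease to a limit $a_\infty$, which is $D/2$-Lipschitz like all the $a_R$.

Next, for $0\le J_0\le J$ the inequality $c_R(s,a_R(s))\ge c_R(s,a_\infty(s))$ and monotone convergence, using $c_R(s,a_\infty(s))\uparrow c^-(s,a_\infty(s))$, give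
$$a_\infty(J)-a_\infty(J_0)\le-\int_{J_0}^Jc^-(s,a_\infty(s))\,ds.\tag{6}$$
Finally, $a_\infty\le\alpha$. Suppose $a_\infty(J_1)>\alpha(J_1)$, and let $J_0=\sup\{J<J_1:a_\infty(J)\le\alpha(J)\}$, a supremum over a set that contains $0$. By continuity $a_\infty(J_0)=\alpha(J_0)$, and $a_\infty>\alpha$ on $(J_0,J_1]$. By (6), the monotonicity of $c^-$ in $a$, and (5),
$$a_\infty(J_1)-a_\infty(J_0)\le-\int_{J_0}^{J_1}c^-(s,\alpha(s))\,ds=\alpha(J_1)-\alpha(J_0),$$
so $a_\infty(J_1)\le\alpha(J_1)$, a contradiction.

**Step 4: domination along the slower curves.** We show $\nu_p\le_{st}\mu^+_{J,a_R(J)}$. Let $F=B(o,n)$ with $n>R$. For $s\in[0,J]$ put $a_i(s)=a_R(s)$ if $B(i,R)\subset F$, and $a_i(s)=\alpha(0)$ otherwise. As $a_R$ is non-increasing, $a_i(s)\ge a_R(s)$ always. We check (2) with $\theta\equiv\frac12$. If $B(i,R)\not\subset F$, then $a_i'=0$ and (2) holds. If $B(i,R)\subset F$, all neighbors of $i$ are in $F$, and by (F3), (F2) and transitivity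
$$\frac12\sum_{j\sim i}\pi_{F,s,a(s)}(x_j=1\mid x_i=1)\ge\frac12\sum_{j\sim i}\pi_{B(i,R),s,a_R(s)}(x_j=1\mid x_i=1)=c_R(s,a_R(s))=-a_i'(s).$$
At $s=0$ all fields equal $\alpha(0)$, so all densities are $p$, and Lemma 11 gives $\pi_{F,J,a(J)}\ge_{st}\nu_p$ on $\{0,1\}^F$. Now condition on $x=1$ on $F\setminus B(o,n-R)$. This raises the law on $B(o,n-R)$. It also turns it into $\pi^+_{B(o,n-R),J,a_R(J)}$, because every $i\in B(o,n-R)$ has $B(i,R)\subset F$, hence field $a_R(J)$, and all its neighbors lie in $F$. So $\nu_p\le_{st}\pi^+_{B(o,n-R),J,a_R(J)}$; let $n\to\infty$.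

**Step 5: the lower bound on $p(\mu^+_{J,a})$.** Let $f$ be increasing and depend on coordinates in a finite set, and let $\Lambda$ be a finite set containing it. By Step 4 and (F4), $\nu_p(f)\le\mu^+_{J,a_R(J)}(f)\le\pi^+_{\Lambda,J,a_R(J)}(f)$. As $R\to\infty$ the right side tends to $\pi^+_{\Lambda,J,a_\infty(J)}(f)\le\pi^+_{\Lambda,J,\alpha(J)}(f)$, by Step 3 and (F2). Let $\Lambda\uparrow V$: $\nu_p\le_{st}\mu^+_{J,\alpha(J)}$. Given $(J,a)$, choose $L=\Psi(J,a)$, which is positive by (3); then $\alpha(J)=a$, and $p(\mu^+_{J,a})\ge1-e^{-\Psi(J,a)}$.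

**Step 6: the upper bound and independence of choices.** By Section 5, $\mu_{J,a}^+\ge_{st}\nu_p$ implies $-\log(1-p)\le|F_n|^{-1}\log Z^+_{F_n}$, and the right side tends to $\Psi(J,a)$ along the chosen subsequence. This proves the formula. So every subsequence of every Følner sequence has a further subsequence along which $\Psi_n(J,a)\to-\log(1-p(\mu_{J,a}^+))$, a number that does not depend on any choice. Hence the full limit exists and is this number. $\square$

*Proof of Theorem 7.* **Step 1: the formula.** By Theorem 12, $-\log(1-p(\mu^+_\beta))=\Psi(4\beta,-2D\beta)=:\ell(\beta)$. To express $\ell$ through $P$, note that by (1) the Ising weight on $F$ with minus boundary condition is $e^{\beta M}$ times the gas weight, where $M=\frac12(D|F|+|\partial_EF|)$ is the number of edges meeting $F$. Removing the boundary edges changes each Ising weight by a factor in $[e^{-\beta|\partial_EF|},e^{\beta|\partial_EF|}]$. So $\log Z_F^{\rm Ising}$ and $\log Z_{F,4\beta,-2D\beta}+\frac{D\beta}2|F|$ differ by at most $\frac32\beta|\partial_EF|$, which is $o(|F_n|)$ for $F=F_n$. Hence $P$ exists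 and $\ell(\beta)=P(\beta)-D\beta/2$.

**Step 2: strict decrease.** Let $0\le\beta'<\beta$. Inequality (4) at $(J,a)=(4\beta,-2D\beta)$ with $(J',a')=(4\beta',-2D\beta')$ yields
$$\ell(\beta')\ge\ell(\beta)+(\beta'-\beta)(4e^--2D\rho^-)=\ell(\beta)+2(\beta-\beta')\sum_{j\sim o}\mu_\beta^-(x_o=1,x_j=0)>\ell(\beta).$$
The equality holds because $4e^--2D\rho^-=2\sum_{j\sim o}[\mu^-_\beta(x_ox_j=1)-\mu^-_\beta(x_o=1)]$. The strict inequality holds because, in every finite volume containing $o$ and $j$, the conditional probability of $\{x_o=1,x_j=0\}$ given the rest is at least a positive constant depending only on $\beta$ and $D$. $\square$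

## 8. All Gibbs states of an amenable graph

A *Gibbs measure* with parameters $(J,a)$ is a probability measure on $\{0,1\}^V$ whose conditional law in each finite $F$, given $x=\eta$ outside, is $\pi_{F,J,a'}$ with $a'_i=a+J\#\{j\sim i:j\notin F,\eta_j=1\}$. By (F2) this conditional law lies between $\pi_F$ and $\pi_F^+$, so every Gibbs measure $\mu$ satisfies $\mu_{J,a}^-\le_{st}\mu\le_{st}\mu_{J,a}^+$.

**Theorem 13.** Let $G$ be infinite, connected, transitive and amenable, $J\ge0$ and $a\in\mathbb R$. Every Gibbs measure $\mu$ with parameters $(J,a)$ has $p(\mu)=1-e^{-\Psi(J,a)}$. In particular $p(\mu^-_\beta)=p(\mu^+_\beta)$.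

*Proof.* By the sandwich and Theorem 12 we only need to bound $p(\mu^-_{J,a})$ from below.

**Step 1: $\mu_{J,a}^+(x_o=1)$ is also a subgradient of $\Psi(J,\cdot)$ at $a$.** The functions $\Psi_n^+=|F_n|^{-1}\log Z^+_{F_n}$ are convex in $a$ and converge to $\Psi$, and $\partial_a\Psi_n^+=|F_n|^{-1}\sum_{i\in F_n}\pi_{F_n}^+(x_i=1)$. For $R$-deep $i$, $\mu^+(x_i=1)\le\pi^+_{F_n}(x_i=1)\le\pi^+_{B(i,R)}(x_i=1)$; the upper bound does not depend on $i$ and tends to $\mu^+(x_o=1)$ as $R\to\infty$. So $\partial_a\Psi_n^+(J,a)\to\mu^+_{J,a}(x_o=1)$, and convexity passes to the limit as in Step 1 of Theorem 12.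

**Step 2: lower the field slightly to a point of uniqueness.** Let $a'<a$, and choose $a''\in(a',a)$ where the convex function $\Psi(J,\cdot)$ is differentiable. By (4) and Step 1, $\mu^-_{J,a''}$ and $\mu^+_{J,a''}$ both have one-point density $\partial_a\Psi(J,a'')$. They are stochastically ordered, so a monotone coupling has equal coordinates almost surely, and they coincide. Hence
$$\mu^-_{J,a}\ge_{st}\mu^-_{J,a''}=\mu^+_{J,a''}\ge_{st}\nu_{1-e^{-\Psi(J,a'')}}\ge_{st}\nu_{1-e^{-\Psi(J,a')}} .$$
Let $a'\uparrow a$ and use the continuity of $\Psi$ and (F5). $\square$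

## 9. The edge-isoperimetric constant at low temperature

We return to an arbitrary transitive graph. Void probabilities and Lemma 11 together determine the exponential rate at which $1-p(\mu_\beta^+)$ decays.

**Theorem 14.** Let $G$ be infinite, connected and transitive, and $\Phi=\inf_K|\partial_EK|/|K|$. For all $\beta\ge0$,
$$\log\frac1{1-p(\mu_\beta^+)}\le2\beta\Phi+\log2,$$
and there is $\eta(\beta)\to0$ as $\beta\to\infty$ with $\log\frac1{1-p(\mu^+_\beta)}\ge2\beta\Phi-\eta(\beta)$ for all large $\beta$. In particular $\beta^{-1}\log\frac1{1-p(\mu_\beta^+)}\to2\Phi$, and $p(\mu_\beta^+)\to1$ if $G$ is nonamenable.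

On $\mathbb T_3$, where $\Phi=1$, Proposition 5 gives $1-p=\frac{(3+m^2)(1-m)}{4(1+m^2)}$ with $1-m^2=2(1-\tanh\beta)=\frac4{1+e^{2\beta}}$, so $e^{2\beta}(1-p)\to\frac48\cdot\frac42=1$, in agreement with the theorem.

*Proof.* **Step 1: the upper bound, from voids.** If $\mu_\beta^+\ge_{st}\nu_p$, then for finite nonempty $K$, by Lemma 2 and (F4), $(1-p)^{|K|}\ge\pi_K^+(\sigma\equiv-1)\ge2^{-|K|}e^{-2\beta|\partial_EK|}$. Indeed, none of the $2^{|K|}$ weights exceeds that of all plus, and all minus has relative weight $e^{-2\beta|\partial_EK|}$. Take the infimum over $K$.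

For the lower bound, if $\Phi=0$ there is nothing to prove, so let $\Phi>0$ and let $F$ be finite. We want to start Lemma 11 from a product measure of large field $a_0$ and end at $\pi^+_{F,4\beta,-2D\beta}$. With $\theta\equiv\frac12$ an interior vertex may lower its field at rate at most $D/2$; over $0\le J\le4\beta$ this is a loss of $2D\beta$, and starting from $a_0>0$ one never gets down to $-2D\beta$. But with boundary condition $1$ each edge leaving $F$ raises the field at its inner end at rate $1$, where a share of $\frac12$ would do. There is a surplus of $\frac12$ per boundary edge, and nonamenability lets us transport it inwards.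

**Step 2: an uneven sharing of the edges.** Consider a network with an arc from a source to each $i\in F$ of capacity $\Phi/2$, each edge of $G$ meeting $F$ with capacity $\frac12$ in both directions, and all vertices outside $F$ merged into a sink. A cut whose source side contains exactly $K\subset F$ has capacity $\frac\Phi2|F\setminus K|+\frac12|\partial_EK|\ge\frac\Phi2|F|$. By the max-flow min-cut theorem some flow saturates all source arcs. Its net flow along edges is an antisymmetric $g$ with $|g_{ij}|\le\frac12$ and $\sum_{j\sim i}g_{ij}=\Phi/2$ for $i\in F$. Put $\theta_{ij}=\frac12+g_{ij}\in[0,1]$. Then $\theta_{ij}+\theta_{ji}=1$ and, summing over all neighbors in $G$,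
$$\sum_{j\sim i}\theta_{ij}=\frac{D+\Phi}2\qquad(i\in F).\tag{7}$$

**Step 3: the path of fields.** Let $a_0\ge\log(2D^2)$, $\delta=2D^2e^{-a_0}\le1$, $\kappa=(1-\delta)\frac{D+\Phi}2$, and
$$a_i(J)=a_0-\kappa J+Jb_i,\qquad0\le J\le4\beta .$$
This is boundary condition $1$ with constant field $a_0-\kappa J$.

**Step 4: a Peierls bound, to control (2).** We show $\pi_{F,J,a(J)}(x_j=0)\le\delta$ for $j\in F$. On $\{x_j=0\}$ let $K$ be the component of $j$ in $\{i\in F:x_i=0\}$; all neighbors of $K$ are $1$ or lie outside $F$. For fixed $K$, changing $x$ to $1$ on $K$ is injective. It gains $J$ for each edge inside $K$, for each edge from $K$ to $F\setminus K$, and, through the terms $Jb_i$, for each edge from $K$ to $V\setminus F$. So it multiplies the weight by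
$$\exp\big(J(|E(K)|+|\partial_EK|)+(a_0-\kappa J)|K|\big).$$
As $2|E(K)|+|\partial_EK|=D|K|$, we have $|E(K)|+|\partial_EK|=\frac{D|K|+|\partial_EK|}2\ge\frac{D+\Phi}2|K|\ge\kappa|K|$, and the factor is at least $e^{a_0|K|}$. So a given $K$ occurs with probability at most $e^{-a_0|K|}$. A connected set of $n$ vertices containing $j$ is traced by a depth-first walk of length $2(n-1)$ from $j$ along a spanning tree, so there are at most $D^{2n}$ of them. Since $D^2e^{-a_0}\le\frac12$,
$$\pi_{F,J,a(J)}(x_j=0)\le\sum_{n\ge1}(D^2e^{-a_0})^n\le2D^2e^{-a_0}=\delta .$$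

**Step 5: condition (2) and the choice of $a_0$.** By positive association, $\pi(x_j=1\mid x_i=1)\ge\pi(x_j=1)\ge1-\delta$. With (7) and $\sum_{j\sim i,\,j\notin F}\theta_{ij}\le b_i$,
$$a_i'+\sum_{j\in F,\,j\sim i}\theta_{ij}\,\pi(x_j=1\mid x_i=1)\ge-\kappa+b_i+(1-\delta)\frac{D+\Phi}2-\sum_{j\notin F,\,j\sim i}\theta_{ij}\ge0 .$$
Lemma 11 gives $\pi_{F,4\beta,a(4\beta)}\ge_{st}\nu_p$ with $p=1/(1+e^{-a_0})$. The final fields are $a_0-4\beta\kappa+4\beta b_i$. If $a_0-4\beta\kappa\le-2D\beta$, that is, if
$$a_0\le2\beta\Phi-2\beta\delta(D+\Phi),$$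
then (F2) gives $\pi^+_{F,4\beta,-2D\beta}\ge_{st}\nu_p$ for every finite $F$, hence $\mu^+_\beta\ge_{st}\nu_p$. Take $\eta=4D^2\beta(D+\Phi)e^{-\beta\Phi}$, which tends to $0$, and $a_0=2\beta\Phi-\eta$. For large $\beta$ we have $a_0\ge\max(\beta\Phi,\log(2D^2))$, so $\delta\le2D^2e^{-\beta\Phi}$ and $2\beta\delta(D+\Phi)\le\eta$, as required. Thus $1-p(\mu^+_\beta)\le1/(1+e^{a_0})\le e^{-a_0}=e^{-2\beta\Phi+\eta}$. $\square$

## 10. Monotonicity characterizes amenability, and $H\square K_N$ is never monotone

**Corollary 15.** For an infinite connected transitive graph $G$ the following are equivalent: (i) $G$ is amenable; (ii) $\beta\mapsto p(\mu_\beta^+)$ is non-increasing on $[0,\infty)$; (iii) it is strictly decreasing on $[0,\infty)$.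

*Proof.* (i) implies (iii) by Theorem 7, and (iii) implies (ii) trivially. If $G$ is nonamenable, then $p(\mu_0^+)=\frac12$, since $\mu_0^+$ is the product measure of density $\frac12$, while $p(\mu_\beta^+)\to1$ by Theorem 14; so (ii) fails. $\square$

**Theorem 16.** For every infinite connected nonamenable transitive graph $H$ and all sufficiently large $N$, on $G=H\square K_N$ the map $\beta\mapsto p(\mu_\beta^+)$ is neither non-decreasing nor non-increasing on $(\beta_c,\infty)$.

*Proof.* **Step 1: site percolation on $H$ at some density below $1$.** Let $h=\inf_K|\partial K|/|K|>0$ on $H$. We use $p_c^{\rm site}(H)\le1/(1+h)<1$, which is Theorem 2 of Benjamini–Schramm ("Percolation beyond $\mathbb Z^d$, many questions and a few answers", Electron. Comm. Probab. 1996). The argument is short. Let $p>1/(1+h)$ and examine vertices one at a time, beginning with $o$ and always taking an unexamined neighbor of the open cluster found so far. If the cluster of $o$ is finite and nonempty, with $n$ vertices, then the exploration stops after examining it and its boundary: $n$ open and at least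 $hn$ closed vertices, so the fraction of open ones is at most $1/(1+h)$. The results of the examinations are i.i.d. of density $p>1/(1+h)$, and a random walk with positive drift and with a positive first step of positive probability stays positive forever with positive probability. So with positive probability the fraction of open vertices exceeds $1/(1+h)$ at all times, and then the cluster is infinite.

**Step 2: $\beta_c$ is of order $1/N$.** Choose $\lambda\ge8$ with $(1-e^{-\lambda/2})^2>p_c^{\rm site}(H)$. For large $N$, $\varepsilon_N\le e^{-\lambda/2}$, so $s=1-e^{-\lambda/2}$ in Lemma 10. Site-bond percolation of parameter $s$ has an infinite cluster on $H$ with positive probability: explore from an open vertex, and when an unexamined vertex $v$ is first examined through an edge $e$ from the current cluster, accept it if and only if $v$ and $e$ are both open, and otherwise discard $v$ forever. Neither $v$ nor $e$ was looked at before, so acceptance has probability $s^2$ independently of the past. The accepted cluster is a site percolation cluster of density $s^2>p_c^{\rm site}(H)$,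 given that its starting vertex is open, and is infinite with positive probability. So Lemma 10 applies. For $N\ge2\lambda$, $\operatorname{artanh}y\le y/(1-y^2)$ with $y=\lambda/N\le\frac12$ gives
$$\beta_c\le\frac43\cdot\frac\lambda N<\beta_1:=\frac{2\lambda}N .$$

**Step 3: a decrease above $\beta_c$.** Let $r$ be the degree of $H$. For $N\ge r$ we have $D\le2N$, so $2\beta_1D\le8\lambda$ and Lemma 8 gives $p(\mu^+_{\beta_1})\ge1/(1+e^{8\lambda})$. Put $\beta_2:=(8\lambda+1)/N>\beta_1$. Lemma 9 gives
$$p(\mu_{\beta_2}^+)\le\frac{\log2+2r(8\lambda+1)}N+e^{-8\lambda-1}.$$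
Since $e^{8\lambda+1}>1+e^{8\lambda}$, this is less than $1/(1+e^{8\lambda})$ for large $N$. So $p(\mu^+_{\beta_2})<p(\mu^+_{\beta_1})$ with $\beta_c<\beta_1<\beta_2$, and the map is not non-decreasing.

**Step 4: an increase later.** The graph $G$ is nonamenable by Section 4, so $p(\mu_\beta^+)\to1$ by Theorem 14, while $p(\mu^+_{\beta_2})<1$. So the map is not non-increasing on $(\beta_c,\infty)$ either. $\square$
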